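\title{Commuting elements of Leavitt algebras and homomorphisms between their tensor products}

\begin{abstract}
We show that over any field $k$ there is no unital homomorphism $L_2\otimes L_2\to L_2$, where $L_2$ is the Leavitt algebra; this answers a question of Ara and Corti\~nas. The obstruction is that any two commuting elements of $L_2$ are algebraically dependent over $k$. It comes from a general criterion: if $\Lambda\otimes k(t_1,\dots,t_m)$ has right global dimension less than $m$, then any $m$ commuting elements of the algebra $\Lambda$ are algebraically dependent. We deduce that the largest number of commuting, algebraically independent elements in a tensor product of $n$ Leavitt algebras is $n$, and that a unital homomorphism $L_2^{\otimes m}\to L_2^{\otimes n}$ exists if and only if $m\le n$.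
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $k$ be a field; no assumption is made on it. Algebras are associative and unital $k$-algebras, and $\otimes$ means $\otimes_k$. For $b\ge1$ the \emph{Leavitt algebra} $L_b$ is the algebra with generators $x_1,\dots,x_b,x_1^*,\dots,x_b^*$ and relations
\begin{equation}\label{eq:rel}
x_i^*x_j=\delta_{ij}1\quad(1\le i,j\le b),\qquad \sum_{i=1}^b x_ix_i^*=1 .
\end{equation}
The star is part of the name of a generator; no involution is used below.

The relations describe an isomorphism of free modules. Elements $X_i,X_i^*$ of an algebra $A$ define maps of right $A$-modules $A^b\to A$, $(a_i)\mapsto\sum_iX_ia_i$, and $A\to A^b$, $a\mapsto(X_i^*a)_i$; every pair of module maps between $A^b$ and $A$ has this form, and \eqref{eq:rel} says that the two maps are inverse to each other. So unital homomorphisms $L_b\to A$ correspond to isomorphisms $A^b\cong A$. For $b=1$ we obtain the Laurent polynomial ring $L_1=k[x,x^{-1}]$. In every case $L_b\neq0$, because $L_b$ acts on the vector space $V$ with basis $e_0,e_1,e_2,\dots$ by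
\begin{equation}\label{eq:V}
x_ie_n=e_{bn+i-1},\qquad x_i^*e_{bn+j-1}=\delta_{ij}e_n\qquad(n\ge0,\ 1\le i,j\le b);
\end{equation}
the relations hold since every integer $\ge0$ is $bn+j-1$ for exactly one pair $(n,j)$.

It is known that $L_2$ and $L_2\otimes L_2$ are not Morita equivalent, because their Hochschild homologies differ; in particular they are not isomorphic. The following question is posed by Ara and Corti\~nas \cite{AC}.

\medskip
\noindent\textbf{Question.} \emph{Is there a unital homomorphism of $k$-algebras $L_2\otimes L_2\to L_2$?}
\medskip

Such a homomorphism is the same as two unital homomorphisms $L_2\to L_2$ whose images commute. There are reasons to expect that $L_2$ has room for them. It absorbs matrices: $e_{ij}\otimes a\mapsto x_iax_j^*$ is an isomorphism $M_2(k)\otimes L_2\to L_2$ with inverse $a\mapsto\sum_{i,j}e_{ij}\otimes x_i^*ax_j$, and iterating gives $M_{2^r}(k)\otimes L_2\cong L_2$ for all $r$. Moreover $L_2\otimes L_2$ acts on $V\otimes V\cong V$, so the larger algebra $\operatorname{End}_k(V)$ does receive a unital homomorphism from $L_2\otimes L_2$.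

The commutative algebra $L_1$ points the other way. Unital homomorphisms $L_1\otimes L_1\to L_1$ exist, multiplication being one, but none is injective: $x\otimes1$ and $1\otimes x$ are algebraically independent, while any two elements of the field $k(x)$ are algebraically dependent. We show that this count survives for $L_2$, and that for $L_2$ the independence cannot be destroyed by a homomorphism.

\begin{theorem}\label{thm:main}
There is no unital homomorphism of $k$-algebras $L_2\otimes L_2\to L_2$.
\end{theorem}

Pairwise commuting elements $u_1,\dots,u_m$ of an algebra $\Lambda$ are \emph{algebraically dependent} over $k$ if $P(u_1,\dots,u_m)=0$ for some nonzero $P\in k[t_1,\dots,t_m]$, and \emph{algebraically independent} otherwise. We use multi-indices, so that $P=\sum_\beta c_\beta t^\beta$ and $P(u)=\sum_\beta c_\beta u^\beta$ with $u^\beta=u_1^{\beta_1}\cdots u_m^{\beta_m}$. For a field extension $F/k$ we write $\Lambda_F=F\otimes\Lambda$. An empty tensor product is $k$. Global dimension is recalled in Section~\ref{sec:crit}.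

\begin{theorem}\label{thm:count}
\begin{enumerate}
\item[(a)] Let $\Lambda$ be a $k$-algebra, let $m\ge1$ and $F=k(t_1,\dots,t_m)$. If $\Lambda_F$ has right global dimension less than $m$, then any $m$ pairwise commuting elements of $\Lambda$ are algebraically dependent over $k$.
\item[(b)] Let $\Lambda=L_{b_1}\otimes\cdots\otimes L_{b_n}$ with $n\ge0$ and all $b_j\ge1$. The maximal number of pairwise commuting, algebraically independent elements of $\Lambda$ is exactly $n$. In particular $L_2$ does not contain a polynomial algebra $k[t,s]$.
\end{enumerate}
\end{theorem}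

\begin{theorem}\label{thm:hom}
\begin{enumerate}
\item[(a)] Let $\Lambda=L_{b_1}\otimes\cdots\otimes L_{b_n}$ with $n\ge0$ and all $b_j\ge1$, let $m>n$ and $a_1,\dots,a_m\ge2$. Every ring homomorphism $L_{a_1}\otimes\cdots\otimes L_{a_m}\to\Lambda$, not assumed unital or $k$-linear, is zero.
\item[(b)] For $m,n\ge0$, a unital homomorphism $L_2^{\otimes m}\to L_2^{\otimes n}$ exists if and only if a nonzero homomorphism exists, if and only if $m\le n$.
\item[(c)] Let $k'$ be a nonzero commutative ring and let $L_{2,k'}$ be the $k'$-algebra with the presentation \eqref{eq:rel} for $b=2$. A unital ring homomorphism $L_{2,k'}^{\otimes_{k'}m}\to L_{2,k'}^{\otimes_{k'}n}$ exists if and only if $m\le n$.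
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} is the case $m=2$, $n=1$ of Theorem~\ref{thm:hom}(b), and by part (a) even a non-unital homomorphism $L_2\otimes L_2\to L_2$ is zero. One step lower, for $m=1$, $n=0$, the absence of a unital homomorphism $L_2\to k$ is the fact that $k^2\not\cong k$.

The proof has three independent parts. Section~\ref{sec:inv} shows that commuting copies of $L_2$ in a nonzero algebra produce algebraically independent elements. Section~\ref{sec:crit} proves the criterion of Theorem~\ref{thm:count}(a), first for one and two elements. Section~\ref{sec:dim} bounds the global dimension of $\Lambda_F$ for tensor products of Leavitt algebras. Section~\ref{sec:end} assembles the parts.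

\section{One-sided inverses force independence}\label{sec:inv}

For $b=2$ the action \eqref{eq:V} shows that $x_1$ is transcendental over $k$: the vectors $x_1^\beta e_1=e_{2^\beta}$ are distinct basis vectors. We need the same conclusion for the image of $x_1$ under an unknown homomorphism, and then no such module is at hand. What made the argument work is that $e_1$ is killed by $x_1^*$, that is, fixed by the idempotent $1-x_1x_1^*$. This idempotent has an image under any homomorphism, and it can take over the role of $e_1$.

\begin{lemma}\label{lem:inv}
Let $A$ be a $k$-algebra and let $u_i,w_i\in A$ $(1\le i\le m)$ satisfy $w_iu_i=1$ for all $i$. Suppose that $u_i,w_i$ commute with $u_j,w_j$ whenever $i\ne j$. If $u_1,\dots,u_m$ are algebraically dependent over $k$, then $\prod_{i=1}^m(1-u_iw_i)=0$.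
\end{lemma}

\begin{proof}
Put $g_i=1-u_iw_i$. From $w_iu_i=1$ we get $g_iu_i=0$, $w_ig_i=0$, and then $g_i^2=g_i-g_iu_iw_i=g_i$. For integers $p,q\ge0$ the product $w_i^{p}u_i^{q}$ equals $u_i^{q-p}$ if $q\ge p$ and $w_i^{p-q}$ if $p\ge q$. Hence
\[
g_i\,w_i^{p}u_i^{q}\,g_i=\begin{cases} g_iu_i^{q-p}g_i=0 & \text{if } q>p,\\ g_iw_i^{p-q}g_i=0&\text{if } p>q,\\ g_i&\text{if } p=q.\end{cases}
\]
Let $P(u)=0$ with $P=\sum_\beta c_\beta t^\beta\ne0$, choose $\alpha$ with $c_\alpha\neq0$, and put $g=\prod_ig_i$. Elements with different indices commute, so we may collect the factors index by index: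
\[
0=g\,w^\alpha P(u)\,g=\sum_\beta c_\beta\prod_{i=1}^m g_iw_i^{\alpha_i}u_i^{\beta_i}g_i=c_\alpha g .
\]
Since $c_\alpha$ is invertible in $k$, we get $g=0$.
\end{proof}

If some $u_i$ is invertible, then $g_i=0$ and the lemma says nothing; this is the situation in $L_1$. A second pair of generators keeps the idempotents away from zero. Let us say that a unital ring $B$ contains an \emph{$m$-frame} if there are elements $u_i,w_i,u_i',w_i'\in B$ $(1\le i\le m)$ such that
\begin{equation}\label{eq:frame}
w_iu_i=1,\qquad w_i'u_i'=1,\qquad w_iu_i'=0,
\end{equation}
and any two of these elements with different indices commute. If $a_1,\dots,a_m\ge2$, the generators $x_1,x_1^*,x_2,x_2^*$ of the $i$-th factor, taken as $u_i,w_i,u_i',w_i'$, form an $m$-frame in $L_{a_1}\otimes\cdots\otimes L_{a_m}$. Unital ring homomorphisms carry $m$-frames to $m$-frames.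

\begin{corollary}\label{cor:frame}
If a nonzero $k$-algebra $A$ contains an $m$-frame, then its elements $u_1,\dots,u_m$ are algebraically independent over $k$.
\end{corollary}

\begin{proof}
By \eqref{eq:frame}, $w_i'(1-u_iw_i)u_i'=w_i'u_i'-w_i'u_i(w_iu_i')=1$. Multiplying these identities and reordering factors with different indices gives
\[
1=\Bigl(\prod_iw_i'\Bigr)\Bigl(\prod_i(1-u_iw_i)\Bigr)\Bigl(\prod_iu_i'\Bigr).
\]
If the $u_i$ were dependent, the middle factor would vanish by Lemma~\ref{lem:inv}, and $1=0$ in $A$.
\end{proof}

A unital homomorphism $\phi\colon L_2\otimes L_2\to L_2$ would thus make $\phi(x_1\otimes1)$ and $\phi(1\otimes x_1)$ commuting and algebraically independent. Theorem~\ref{thm:main} is reduced to the statement that $L_2$ contains no such pair.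

\section{Global dimension bounds the number of independent elements}\label{sec:crit}

A right module $N$ over a ring $R$ has \emph{projective dimension} at most $r$ if there is an exact sequence $0\to P_r\to\dots\to P_0\to N\to0$ with all $P_i$ projective. The \emph{right global dimension} of $R$ is the supremum of the projective dimensions of all right $R$-modules. We use one textbook fact, a consequence of Schanuel's lemma.
\begin{enumerate}
\item[(S)] If $N$ has projective dimension at most $r$ and $0\to Z\to P_{r-1}\to\dots\to P_0\to N\to0$ is exact with all $P_i$ projective, then $Z$ is projective. (For $r=0$ read $Z=N$.)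
\end{enumerate}

The difficulty is that global dimension does not control subalgebras: the field $k(t,s)$ has global dimension $0$ and contains $k[t,s]$. The remedy is to extend scalars to a rational function field with one variable $t_i$ for each element $u_i$, and to study the differences $t_i-u_i$.

Throughout this section $\Lambda$ is an algebra, $u_1,\dots,u_m\in\Lambda$ commute pairwise, and
\[
F=k(t_1,\dots,t_m),\qquad Q=\Lambda[t_1,\dots,t_m]\subseteq\Lambda_F,\qquad y_i=t_i-u_i\in Q .
\]
The inclusion holds because tensoring over the field $k$ preserves the injection $k[t_1,\dots,t_m]\subseteq F$. The field $F$ is central in $\Lambda_F$, and finitely many elements of $\Lambda_F$ can be moved into $Q$ by multiplying with one nonzero polynomial in $k[t_1,\dots,t_m]$; we call this \emph{clearing denominators}. The $y_i$ commute pairwise.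

\subsection*{One element}
Let $m=1$, drop the index, and suppose that every right $\Lambda_F$-module is projective. Left multiplication by $y=t-u$ is injective on $Q$: if $q$ has degree $d$ in $t$ and leading coefficient $a\neq0$, the coefficient of $t^{d+1}$ in $(t-u)q$ is $a$. Clearing denominators, it is injective on $\Lambda_F$. The exact sequence of right modules
\[
0\to\Lambda_F\xrightarrow{\;c\,\mapsto\, yc\;}\Lambda_F\to\Lambda_F/y\Lambda_F\to0
\]
splits because the last term is projective. A retraction is a right-linear map $\Lambda_F\to\Lambda_F$, hence left multiplication by some $p$, and $py=1$. Clearing denominators gives $p'(t-u)=P(t)$ with $p'=\sum_ia_it^i\in Q$ and $0\ne P\in k[t]$. Now write coefficients on the left and substitute $u$ for $t$ on the right. The left side is $\sum_i(a_it^{i+1}-a_iut^i)$ and goes to $\sum_i(a_iu^{i+1}-a_iu\,u^i)=0$. Hence $P(u)=0$.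

For $\Lambda=M_n(k)$ one may take for $p'$ the adjugate matrix of $t-u$ and for $P$ the characteristic polynomial of $u$; the computation is then a proof of the Cayley--Hamilton theorem. For $\Lambda=k(u)$ a rational function field, the conclusion is false although $\Lambda$ has global dimension $0$. So the hypothesis must be placed on $\Lambda_F$ and not on $\Lambda$.

\subsection*{Two substitutions}
The argument used a substitution at the end and an injectivity statement at the start. Both extend to $m$ elements. Substituting $u_i$ for $t_i$ is not a ring homomorphism $Q\to\Lambda$, since the $u_i$ need not be central. But substitution on the right kills the left ideal generated by the $y_i$, and substitution on the left kills the right ideal. These are the two places, apart from the construction of the Koszul complex, where the commutativity of the $u_i$ enters.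

\begin{lemma}\label{lem:eval}
If $\sum_{i=1}^mp_iy_i=1$ for some $p_i\in\Lambda_F$, then $u_1,\dots,u_m$ are algebraically dependent over $k$.
\end{lemma}

\begin{proof}
Clearing denominators gives $\sum_ip_i'y_i=P$ with $p_i'\in Q$ and $0\neq P\in k[t_1,\dots,t_m]$. Let $\eta\colon Q\to\Lambda$ be the additive map with $\eta(at^\beta)=au^\beta$ for $a\in\Lambda$. Since the $t_i$ are central, $at^\beta y_i=at^\beta t_i-(au_i)t^\beta$, and $\eta$ sends this to $au^\beta u_i-au_iu^\beta=0$ because the $u$'s commute. So $\eta$ kills each $Qy_i$, and $P(u)=\eta(P)=0$.
\end{proof}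

For $1\le j\le m+1$ let $J_j=\sum_{i<j}y_i\Lambda_F$, a right ideal of $\Lambda_F$, with $J_1=0$. Left multiplication by $y_j$ maps $J_j$ into itself for $j\le m$, as $y_jy_i=y_iy_j$.

\begin{lemma}\label{lem:reg}
Let $1\le j\le m$ and $a\in\Lambda_F$. If $y_ja\in J_j$, then $a\in J_j$.
\end{lemma}

\begin{proof}
Let $I=\sum_{i<j}y_iQ$ and $Q'=\Lambda[t_j,\dots,t_m]$. After clearing denominators it suffices to show that $q\in Q$ and $y_jq\in I$ imply $q\in I$. Every element of $Q$ is uniquely a sum of terms $t^\beta c$, where $t^\beta$ is a monomial in $t_1,\dots,t_{j-1}$ and $c\in Q'$. Let $\varepsilon\colon Q\to Q'$ be the additive map with $\varepsilon(t^\beta c)=u^\beta c$. It has three properties.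

(i) $\varepsilon(I)=0$. For $i<j$ we have $y_it^\beta c=t^\beta t_ic-t^\beta(u_ic)$, which goes to $u^\beta u_ic-u^\beta u_ic=0$; the first term has this form because $u_1,\dots,u_{j-1}$ commute.

(ii) $q-\varepsilon(q)\in I$ for all $q\in Q$. Take $q=t^\beta c$ and use induction on the degree of $t^\beta$, the case $\beta=0$ being trivial. If $t^\beta=t_it^\gamma$ with $i<j$, then modulo $I$ we have $t_it^\gamma c\equiv u_it^\gamma c=t^\gamma(u_ic)\equiv u^\gamma u_ic=u^\beta c$.

(iii) $\varepsilon(y_jq)=y_j\varepsilon(q)$. Indeed $y_jt^\beta c=t^\beta(y_jc)$ with $y_jc\in Q'$, so its image is $u^\beta y_jc=y_ju^\beta c$, because $u_j$ commutes with $u_i$ for $i<j$.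

Now let $y_jq\in I$. By (i) and (iii), $(t_j-u_j)\varepsilon(q)=0$ in $Q'$. Comparing leading coefficients in $t_j$, as in the case of one element, gives $\varepsilon(q)=0$. By (ii), $q\in I$.
\end{proof}

\subsection*{Two elements}
Let $m=2$ and suppose that $\Lambda_F$ has right global dimension at most $1$; this is the case needed for Theorem~\ref{thm:main}. The quotient $\Lambda_F/J_3$ need not be projective any longer, but by (S) with $r=1$ the right ideal $J_3=y_1\Lambda_F+y_2\Lambda_F$ is. To exploit this we determine the relations between its two generators. Consider the maps of right modules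
\begin{equation}\label{eq:two}
0\to\Lambda_F\xrightarrow{\ \iota\ }\Lambda_F^2\xrightarrow{\ \pi\ }J_3\to0,\qquad \iota(c)=(-y_2c,\,y_1c),\quad\pi(a,b)=y_1a+y_2b .
\end{equation}
The map $\pi$ is onto, and $\pi\iota=0$ because $y_1y_2=y_2y_1$. By Lemma~\ref{lem:reg} with $j=1$, left multiplication by $y_1$ is injective, so $\iota$ is injective. Let $y_1a+y_2b=0$. Then $y_2b\in y_1\Lambda_F$, so $b=y_1c$ for some $c$ by Lemma~\ref{lem:reg} with $j=2$. Now $y_1(a+y_2c)=0$, hence $a=-y_2c$ and $(a,b)=\iota(c)$. Thus \eqref{eq:two} is exact, and it splits. A retraction of $\iota$ has the form $(a,b)\mapsto pa+qb$ with $p,q\in\Lambda_F$, and evaluating on $\iota(1)$ gives $qy_1-py_2=1$. By Lemma~\ref{lem:eval}, $u_1$ and $u_2$ are dependent.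

Note the change of sides: the dimension hypothesis is applied to the \emph{right} ideal generated by the $y_i$, and the splitting shows that the \emph{left} ideal they generate is everything.

\subsection*{The Koszul complex}
For $m$ elements the relations among the $y_i$ have relations of their own, and the sequence \eqref{eq:two} becomes the Koszul complex. For $0\le j\le m$ let $K^{(j)}_r$ be the free right $\Lambda_F$-module with basis $e_S$, where $S$ runs over the $r$-element subsets of $\{1,\dots,j\}$. For $S=\{s_1<\dots<s_r\}$ and $c\in\Lambda_F$ put
\[
d(e_Sc)=\sum_{l=1}^r(-1)^{l-1}e_{S\setminus\{s_l\}}\,y_{s_l}c .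
\]
This map is right-linear. In $d^2(e_Sc)$, removing two elements $s,s'$ in the two possible orders gives the coefficients $y_{s'}y_sc$ and $y_sy_{s'}c$ with opposite signs, so $d^2=0$. For $j=2$ the two differentials are $\iota$ and $\pi$.

\begin{lemma}\label{lem:koszul}
For $0\le j\le m$ we have $H_0(K^{(j)})=\Lambda_F/J_{j+1}$ and $H_r(K^{(j)})=0$ for $r>0$.
\end{lemma}

\begin{proof}
The statement on $H_0$ holds since $d(e_{\{i\}}c)=e_\emptyset y_ic$. For the rest we use induction on $j$; the complex $K^{(0)}$ is $\Lambda_F$ in degree $0$. Let $j\ge1$. The $e_S$ with $j\notin S$ span the subcomplex $K^{(j-1)}$ of $K^{(j)}$. The quotient has basis $e_{S\cup\{j\}}$ with $S\subseteq\{1,\dots,j-1\}$; since $j$ comes last, the signs agree, and the quotient is $K^{(j-1)}$ with degrees raised by one. The long exact homology sequence reads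
\[
H_r(K^{(j-1)})\to H_r(K^{(j)})\to H_{r-1}(K^{(j-1)})\xrightarrow{\ \partial\ }H_{r-1}(K^{(j-1)}).
\]
For $r\ge2$ both neighbors of $H_r(K^{(j)})$ vanish. For $r=1$ the left neighbor vanishes, so $H_1(K^{(j)})$ is the kernel of $\partial$ on $\Lambda_F/J_j$. This map sends the class of $c$ to the class of $d(e_{\{j\}}c)$, that is, of $y_jc$, and it is injective by Lemma~\ref{lem:reg}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:count}(a)]
Let $K=K^{(m)}$, $N=H_0(K)$ and $Z=K_{m-1}/d(K_m)$. By Lemma~\ref{lem:koszul} the sequences
\[
0\to K_m\xrightarrow{\ d\ }K_{m-1}\to Z\to0,\qquad 0\to Z\to K_{m-2}\to\dots\to K_0\to N\to0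
\]
are exact, with $Z=N$ if $m=1$. By hypothesis $N$ has projective dimension at most $m-1$, so $Z$ is projective by (S), and the first sequence splits. Let $\rho\colon K_{m-1}\to K_m$ be right-linear with $\rho d=\mathrm{id}$. With $M=\{1,\dots,m\}$ write $\rho(e_{M\setminus\{i\}})=e_Mp_i$, where $p_i\in\Lambda_F$. Then $\rho d(e_M)=e_M$ says $\sum_i(-1)^{i-1}p_iy_i=1$, and Lemma~\ref{lem:eval} finishes the proof.
\end{proof}

\section{Leavitt algebras have resolutions of length one}\label{sec:dim}

To apply the criterion we need a bound for the global dimension of $\Lambda_F$, not of $\Lambda$, and one that adds up under tensor products. A resolution of the algebra by free \emph{bimodules} has both properties, and for $L_b$ such a resolution is found by computing derivations.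

Let $L$ be an algebra. Bimodules are $L$-bimodules on which the left and right actions of $k$ agree. The bimodule $L\otimes L$, with $a(x\otimes y)c=ax\otimes yc$, is free of rank one: a bimodule map $L\otimes L\to T$ is determined by the image of $1\otimes1$, which is arbitrary. A \emph{derivation} $D\colon L\to T$ is a $k$-linear map with $D(ac)=D(a)c+aD(c)$; it satisfies $D(1)=0$. Let $\Omega$ be the kernel of the multiplication $\mu\colon L\otimes L\to L$. We recall why $\Omega$ is universal for derivations.
\begin{enumerate}
\item[(D1)] The map $\mathrm d\colon L\to\Omega$, $\mathrm d(a)=1\otimes a-a\otimes1$, is a derivation, since $\mathrm d(a)c+a\,\mathrm d(c)=(1\otimes ac-a\otimes c)+(a\otimes c-ac\otimes1)$. Its image generates $\Omega$ as a left module: if $\sum_ia_ic_i=0$, then $\sum_ia_i\otimes c_i=\sum_ia_i\,\mathrm d(c_i)$.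
\item[(D2)] For a derivation $D\colon L\to T$ the map $\tilde D\colon\Omega\to T$, $\sum_ia_i\otimes c_i\mapsto\sum_ia_iD(c_i)$, is a bimodule map with $\tilde D\,\mathrm d=D$. It is left linear by definition, and right linear because $\sum_ia_iD(c_ic)=\sum_ia_iD(c_i)c+\bigl(\sum_ia_ic_i\bigr)D(c)$ and the last term is zero.
\end{enumerate}

For $L_1=k[x,x^{-1}]$ a derivation may take any value on $x$, and then $D(x^{-1})=-x^{-1}D(x)x^{-1}$ is forced. In $L_b$ the column $(x_i^*)$ is the two-sided inverse of the row $(x_1,\dots,x_b)$, and the same formula holds.

\begin{lemma}\label{lem:der}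
Let $L=L_b$, let $T$ be a bimodule and $\tau_1,\dots,\tau_b\in T$. There is exactly one derivation $D\colon L\to T$ with $D(x_i)=\tau_i$ for all $i$.
\end{lemma}

\begin{proof}
Put $\theta=\sum_j\tau_jx_j^*\in T$. The relations $x_l^*x_j=\delta_{lj}$ give $\theta x_j=\tau_j$.

\emph{Uniqueness.} Applying $D$ to $x_i^*x_j=\delta_{ij}$ gives $D(x_i^*)x_j=-x_i^*\tau_j$. Multiply by $x_j^*$ on the right and sum over $j$; as $\sum_jx_jx_j^*=1$, we obtain $D(x_i^*)=-x_i^*\theta$. So $D$ is determined on all generators, hence on $L$.

\emph{Existence.} Let $L\oplus T$ be the algebra with product $(a,\tau)(a',\tau')=(aa',a\tau'+\tau a')$ and unit $(1,0)$. A linear map $D$ is a derivation exactly when $a\mapsto(a,D(a))$ is an algebra homomorphism $L\to L\oplus T$. So it suffices to check that $X_i=(x_i,\tau_i)$ and $X_i^*=(x_i^*,-x_i^*\theta)$ satisfy \eqref{eq:rel}: the resulting homomorphism has the identity of $L$ as first component, because that component fixes the generators. The first components of $X_i^*X_j$ and $\sum_iX_iX_i^*$ are $\delta_{ij}$ and $1$. The second components are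
\[
x_i^*\tau_j-x_i^*\theta x_j=0,\qquad \sum_i\bigl(-x_ix_i^*\theta+\tau_ix_i^*\bigr)=-\theta+\theta=0 .\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:res}
For $L=L_b$ the bimodule $\Omega$ is free with basis $\mathrm d(x_1),\dots,\mathrm d(x_b)$. So there is an exact sequence of bimodules
\begin{equation}\label{eq:res}
0\to(L\otimes L)^b\to L\otimes L\xrightarrow{\ \mu\ }L\to0 .
\end{equation}
\end{proposition}

\begin{proof}
Let $T=(L\otimes L)^b$ with basis $\epsilon_1,\dots,\epsilon_b$, and let $\gamma\colon T\to\Omega$ be the bimodule map with $\gamma(\epsilon_i)=\mathrm d(x_i)$. Lemma~\ref{lem:der} gives a derivation $D\colon L\to T$ with $D(x_i)=\epsilon_i$. Then $\tilde D\gamma(\epsilon_i)=\epsilon_i$ by (D2), so $\tilde D\gamma=\mathrm{id}_T$. The derivations $\gamma\tilde D\,\mathrm d$ and $\mathrm d$ agree on the $x_i$, so they are equal by uniqueness, and $\gamma\tilde D=\mathrm{id}_\Omega$ by (D1).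
\end{proof}

\begin{proposition}\label{prop:gldim}
Let $\Lambda=L_{b_1}\otimes\cdots\otimes L_{b_n}$ with $n\ge0$, and let $F/k$ be any field extension. Then $\Lambda_F$ has right global dimension at most $n$.
\end{proposition}

\begin{proof}
For each factor, the first two terms of \eqref{eq:res} form a complex in degrees $1$ and $0$ whose homology is $L_{b_j}$ in degree $0$. The tensor product over $k$ of these $n$ complexes lives in degrees $0,\dots,n$. It is a complex of $\Lambda$-bimodules, and each term is a finite direct sum of copies of $\bigotimes_j(L_{b_j}\otimes L_{b_j})\cong\Lambda\otimes\Lambda$. By the K\"unneth formula over a field (the homology of a tensor product of complexes of vector spaces is the tensor product of the homologies), its homology is $\Lambda$ in degree $0$. Applying the exact functor $F\otimes-$ yields an exact sequence of $\Lambda_F$-bimodules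
\begin{equation}\label{eq:long}
0\to C_n\to\dots\to C_0\to\Lambda_F\to0
\end{equation}
in which each $C_r$ is a finite direct sum of copies of $\Lambda_F\otimes_F\Lambda_F$.

As a left module, $\Lambda_F\otimes_F\Lambda_F$ is free on the elements $1\otimes c$ with $c$ in an $F$-basis of $\Lambda_F$. So all terms of \eqref{eq:long} are free left modules. The surjection $C_0\to\Lambda_F$ splits as a map of left modules; its kernel is a direct summand of $C_0$, hence projective; so the surjection of $C_1$ onto this kernel splits, and so on. Thus \eqref{eq:long} is spliced from split short exact sequences of left modules, and it stays exact under $N\otimes_{\Lambda_F}-$ for any right module $N$. The result is an exact sequence of right modules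
\[
0\to N\otimes_{\Lambda_F}C_n\to\dots\to N\otimes_{\Lambda_F}C_0\to N\to0
\]
whose terms other than $N$ are direct sums of copies of $N\otimes_F\Lambda_F$. This right module is free on the elements $\nu\otimes1$ with $\nu$ in an $F$-basis of $N$. Hence $N$ has projective dimension at most $n$.
\end{proof}

For $\Lambda=L=L_2$ the resolution is $0\to(N\otimes_FL_F)^2\to N\otimes_FL_F\to N\to0$, and the K\"unneth formula is not needed.

\section{Counting independent elements and ruling out homomorphisms}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:count}(b)]
\emph{Upper bound.} By Proposition~\ref{prop:gldim}, part (a) applies with $m=n+1$: any $n+1$ pairwise commuting elements of $\Lambda$ are dependent. A larger commuting family contains such a subfamily and is dependent as well.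

\emph{Lower bound.} The element $x_1\in L_b$ is transcendental over $k$. For $b=1$ this holds because $L_1=k[x,x^{-1}]$. For $b\ge2$ it follows from Corollary~\ref{cor:frame}, applied to the $1$-frame $x_1,x_1^*,x_2,x_2^*$ in $L_b\neq0$. Let $z_j\in\Lambda$ be the element $x_1$ of the $j$-th factor. The $z_j$ commute, and the monomials $z^\beta=x_1^{\beta_1}\otimes\cdots\otimes x_1^{\beta_n}$ are linearly independent, being the tensor products of linearly independent families.
\end{proof}

\begin{remark}\label{rem:sharp}
The lower bound shows that the strict inequality in Theorem~\ref{thm:count}(a) cannot be relaxed: for $\Lambda=L_2^{\otimes m}$ the algebra $\Lambda_F$ has right global dimension at most $m$, and $\Lambda$ contains $m$ commuting independent elements. Commutativity cannot be dropped either. In $L_2$ the products $x_1^ix_2^j$ are linearly independent, because by \eqref{eq:V} the vectors $x_1^ix_2^je_1=e_{2^i(2^{j+1}-1)}$ are distinct basis vectors.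
\end{remark}

Both nonexistence statements in Theorem~\ref{thm:hom} come from one lemma, in which the domain is only a ring. A homomorphism that is not unital becomes unital when the target is cut down by the image of $1$.

\begin{lemma}\label{lem:zero}
Let $\Lambda=L_{b_1}\otimes\cdots\otimes L_{b_n}$ with $n\ge0$, and let $B$ be a unital ring containing an $m$-frame with $m>n$. Every ring homomorphism $\psi\colon B\to\Lambda$, not assumed unital, is zero.
\end{lemma}

\begin{proof}
The element $f=\psi(1)$ is idempotent, and $\psi(a)=f\psi(a)f$ for all $a\in B$. The subspace $A=f\Lambda f$ is a $k$-algebra with unit $f$, its $k$-structure being that of $\Lambda$, and $\psi\colon B\to A$ is a unital ring homomorphism. So the image of the $m$-frame is an $m$-frame in $A$; let $v_i=\psi(u_i)$. By Theorem~\ref{thm:count}(b) there is a nonzero $P=\sum_\beta c_\beta t^\beta$ with $c_01+\sum_{\beta\ne0}c_\beta v^\beta=0$ in $\Lambda$. Multiplying by $f$ gives $c_0f+\sum_{\beta\neq0}c_\beta v^\beta=0$, which is the relation $P(v)=0$ in $A$. Corollary~\ref{cor:frame} forces $A=0$, and the image of $\psi$ lies in $A$.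
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hom}]
(a) Since all $a_i\ge2$, the ring $L_{a_1}\otimes\cdots\otimes L_{a_m}$ contains an $m$-frame, and Lemma~\ref{lem:zero} applies.

(b) The algebra $L_2^{\otimes n}$ is nonzero, as a tensor product of nonzero vector spaces, so a unital homomorphism into it is nonzero. If $m\le n$, the map $a\mapsto a\otimes1^{\otimes(n-m)}$ is a unital homomorphism of $k$-algebras. If $m>n$, every homomorphism is zero by (a).

(c) If $m\le n$, use the same map. Let $m>n$, and suppose that $\psi$ is a unital ring homomorphism as in the statement. Sections~\ref{sec:crit} and~\ref{sec:dim} need a field of coefficients in the target, so we pass to one. Let $\kappa=k'/\mathfrak m$ for a maximal ideal $\mathfrak m$ of $k'$, and let $\Lambda$ be the $n$-fold tensor power over $\kappa$ of the Leavitt algebra $L_{2,\kappa}$. Sending the generators of $L_{2,k'}$ to the generators of the $j$-th factor of $\Lambda$ defines $n$ homomorphisms of $k'$-algebras with commuting images, hence a unital homomorphism $L_{2,k'}^{\otimes_{k'}n}\to\Lambda$. Its composite with $\psi$ is a unital ring homomorphism from $B=L_{2,k'}^{\otimes_{k'}m}$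 to $\Lambda\ne0$. The generators of the $m$ factors form an $m$-frame in $B$, so Lemma~\ref{lem:zero}, over the field $\kappa$, says that the composite is zero. This is a contradiction.
\end{proof}

Taking $m=2$ and $n=1$ in Theorem~\ref{thm:hom}(b) proves Theorem~\ref{thm:main}.

\begin{remark}\label{rem:hyp}
The condition $a_i\ge2$ in Theorem~\ref{thm:hom}(a) is needed: the homomorphism $L_1\to k$, $x\mapsto1$, gives unital homomorphisms $L_1^{\otimes m}\to\Lambda$ for all $m$, and also $L_1\otimes L_2\to L_2$. Of the relations \eqref{eq:rel}, the domain contributes only those in \eqref{eq:frame}. The relation $\sum_ix_ix_i^*=1$ is used for the target, in Lemma~\ref{lem:der}, where it expresses $D(x_i^*)$ through the values $D(x_j)$.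
\end{remark}

\begin{thebibliography}{1}
\bibitem{AC} Pere Ara and Guillermo Corti\~nas, \emph{Tensor products of Leavitt path algebras}, arXiv:1108.0352 (2011).
\end{thebibliography}
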